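\title{The circular dimension of graphs of bounded maximum degree}

\begin{abstract}
The circular dimension of a graph $G$ is the least number of circular-arc graphs whose intersection is $G$. We show that the maximum circular dimension $f(\Delta)$ of a graph of maximum degree $\Delta$ is $\Theta(\Delta)$, which answers a question of Esperet and Wiechert. More precisely, $\lceil \Delta/2\rceil\le f(\Delta)\le \frac56\Delta+O(\Delta^{2/3}\log\Delta)$. The lower bound is attained by bipartite graphs, and the constant $\frac12$ is sharp for bipartite graphs, for triangle-free graphs, and for $K_r$-free graphs with $r$ fixed.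
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. An \emph{interval graph} is the intersection graph of a family of intervals of the real line: each vertex is assigned an interval, and two vertices are adjacent exactly when their intervals meet. A \emph{circular-arc graph} is the intersection graph of a family of arcs of a circle. The \emph{intersection} $G_1\cap\dots\cap G_k$ of graphs $G_i=(V,E_i)$ on a common vertex set is the graph $(V,E_1\cap\dots\cap E_k)$. The \emph{boxicity} $\mathrm{box}(G)$ is the smallest $k$ such that $G$ is the intersection of $k$ interval graphs, and the \emph{circular dimension} $\dim^\circ(G)$ is the smallest $k$ such that $G$ is the intersection of $k$ circular-arc graphs. (We count a complete graph as the intersection of no graphs; no statement below changes if it is given dimension $1$ instead.) Geometrically, the $k$ intervals or arcs assigned to a vertex form a box in $\mathbb R^k$ or in the $k$-dimensional torus, and two vertices are adjacent exactly when their boxes meet.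

It is convenient to view both parameters as covering numbers. A \emph{supergraph} of $G$ is a graph on $V(G)$ that contains every edge of $G$, and a supergraph $H$ \emph{covers} a non-edge $xy$ of $G$ if $xy\notin E(H)$. Thus $\dim^\circ(G)\le k$ if and only if some $k$ circular-arc supergraphs of $G$ together cover every non-edge of $G$.

Every interval graph is a circular-arc graph, so $\dim^\circ(G)\le\mathrm{box}(G)$. The two parameters can be far apart, and the reason is the $4$-cycle. It is a circular-arc graph, but no interval graph contains it as an induced subgraph: if $I$ lies to the left of a disjoint interval $I'$ and both $J$ and $J'$ meet $I$ and $I'$, pick $x\in I\cap J$ and $x'\in I\cap J'$; then $\max(x,x')$ lies in $J\cap J'$. Let $G$ be the complete graph on $2p$ vertices minus a perfect matching. Two of its $p$ non-edges cannot be covered by one interval supergraph, since their four ends would induce a $4$-cycle, so $\mathrm{box}(G)\ge p$. We shall see in Example~\ref{ex:cocktail} that this $G$ is itself a circular-arc graph.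

Let $f(\Delta)$ be the maximum of $\dim^\circ(G)$ over all graphs $G$ of maximum degree $\Delta$, with any number of vertices. Graphs of maximum degree $1$ are interval graphs, so $f(1)=1$. Already $f(2)\ge2$: in a circular-arc representation of a $4$-cycle plus an isolated vertex, the four arcs of the cycle would miss a point of the circle and hence form an interval representation. Esperet and Wiechert~\cite{EW} ask for the maximum circular dimension of a graph of maximum degree $\Delta$; we determine the order of growth of $f(\Delta)$.

The known bounds leave a gap of almost a logarithmic factor. Aravind and Subramanian proved that $f(\Delta)=O(\Delta\log\Delta/\log\log\Delta)$. A linear lower bound comes from counting. A circular-arc graph on $n$ labeled vertices is determined by the cyclic order of $2n$ endpoints (see Lemma~\ref{lem:normal}), so there are $2^{O(kn\log n)}$ intersections of $k$ such graphs, whereas there are $2^{\Theta(\Delta n\log n)}$ graphs on $n$ vertices of maximum degree $\Delta$. Hence, for fixed $\Delta$, almost all $n$-vertex graphs of maximum degree $\Delta$ have circular dimension at least $c\Delta$ as $n\to\infty$, with an absolute constant $c>0$. For comparison, every graph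 of maximum degree $\Delta$ has boxicity $O(\Delta\log^{1+o(1)}\Delta)$, and there are graphs of maximum degree $\Delta$ with boxicity $\Omega(\Delta\log\Delta)$. The analogy with boxicity suggests that $f$ is superlinear; the example above suggests that whatever forces the logarithm on the line may disappear on the circle. The second guess is the right one.

\begin{theorem}\label{thm:main}
We have $f(\Delta)=\Theta(\Delta)$. More precisely, as $\Delta\to\infty$,
\[
\Big\lceil\frac{\Delta}{2}\Big\rceil\ \le\ f(\Delta)\ \le\ \frac56\,\Delta+O(\Delta^{2/3}\log\Delta).
\]
\end{theorem}

This is the combination of Theorem~\ref{thm:upper}(b) and Theorem~\ref{thm:lower} below. All $O$-terms refer to $\Delta\to\infty$ and have absolute constants unless a subscript says otherwise; $\chi(G)$ is the chromatic number.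

\begin{theorem}\label{thm:upper}
Let $G$ be a graph of maximum degree $\Delta$. Then
\begin{enumerate}
\item[(a)] $\dim^\circ(G)\le\frac12\Delta+\chi(G)+O(\Delta^{2/3}\log\Delta)$;
\item[(b)] $\dim^\circ(G)\le\frac56\Delta+O(\Delta^{2/3}\log\Delta)$;
\item[(c)] if $G$ is bipartite, then $\dim^\circ(G)\le\frac12\Delta+O(\Delta^{2/3}\sqrt{\log\Delta})$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:lower}
For every $\Delta\ge1$ there is a bipartite graph of maximum degree $\Delta$ and circular dimension at least $\lceil\Delta/2\rceil$.
\end{theorem}

When the chromatic number is $o(\Delta)$, the two theorems meet in the leading term.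

\begin{corollary}\label{cor:sharp}
The maximum circular dimension of bipartite graphs of maximum degree $\Delta$ is $\frac12\Delta+O(\Delta^{2/3}\sqrt{\log\Delta})$. The maximum over triangle-free graphs, and for each fixed $r\ge3$ over $K_r$-free graphs, of maximum degree $\Delta$ is $(\frac12+o(1))\Delta$.
\end{corollary}

\begin{proof}
Bipartite graphs are $K_r$-free for every $r\ge3$, so Theorem~\ref{thm:lower} gives the lower bound in all three classes. The upper bound for bipartite graphs is Theorem~\ref{thm:upper}(c). For triangle-free graphs $\chi(G)\le(1+o(1))\Delta/\ln\Delta$, and for $K_r$-free graphs with $r$ fixed $\chi(G)=O_r(\Delta\ln\ln\Delta/\ln\Delta)$; see Molloy~\cite{Molloy}. Both bounds are $o(\Delta)$, and Theorem~\ref{thm:upper}(a) applies.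
\end{proof}

We do not determine the optimal constant for all graphs; by Theorem~\ref{thm:main} it lies in $[\frac12,\frac56]$. Section~\ref{sec:gaps} contains the one geometric construction behind the upper bounds, Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}, and Section~\ref{sec:lower}, which can be read independently, proves Theorem~\ref{thm:lower}.

\section{Covering gaps of a linear order}\label{sec:gaps}

To cover non-edges between two disjoint vertex sets $A$ and $B$ without destroying edges elsewhere, the safest supergraphs are those in which $A$ and $V(G)\setminus A$ are cliques. An interval graph of this kind is rigid: if $b,b'\in B$ had non-neighbors $a,a'\in A$, respectively, with $ab'$ and $a'b$ edges, then $a,a',b,b'$ would induce a $4$-cycle. So the non-neighborhoods in $A$ of the vertices of $B$ are nested. On the circle there are two sides on which an arc of $A$ can meet an arc of $B$, and each $b$ can choose one threshold on each side. The non-neighborhoods may then be arbitrary intervals of a fixed order of $A$.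

\begin{lemma}\label{lem:gap}
Let $A,B\subseteq V(G)$ be disjoint, let $a_1<\dots<a_p$ be a linear order of $A$, and for each $b\in B$ let $Y_b\subseteq A\setminus N(b)$ be a possibly empty set of consecutive elements of this order. Then the graph $H$ on $V(G)$ whose only non-edges are the pairs $ab$ with $b\in B$ and $a\in Y_b$ is a circular-arc supergraph of $G$.
\end{lemma}

\begin{proof}
Since $Y_b\cap N(b)=\emptyset$, every non-edge of $H$ is a non-edge of $G$. Take $\mathbb R\cup\{\infty\}$ as the circle and assign arcs as follows (see Figure~\ref{fig:gap}). The vertex $a_i$ gets $[\,i-p-1,\ i\,]$. A vertex $b\in B$ with $Y_b=\{a_r,\dots,a_q\}\ne\emptyset$ gets the complement of the open interval $(r-p-\frac32,\ q+\frac12)$. Every other vertex, that is, every $b\in B$ with $Y_b=\emptyset$ and every vertex outside $A\cup B$, gets the complement of $(-\frac12,\frac12)$.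

The arcs of $A$ contain $0$ and all other arcs contain $\infty$, so $A$ and $V(G)\setminus A$ are cliques. The arc of $a_i$ contains $1$, so it meets the complement of $(-\frac12,\frac12)$. If $Y_b=\{a_r,\dots,a_q\}$, the arcs of $a_i$ and $b$ are disjoint if and only if $i-p-1>r-p-\frac32$ and $i<q+\frac12$, that is, if and only if $r\le i\le q$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.6]
\draw[->] (-5.5,0)--(5.5,0);
\foreach \x in {-4,...,4} \draw (\x,0.1)--(\x,-0.1) node[below]{\small $\x$};
\foreach \n in {1,...,4} \draw[thick] (\n-5,\n+1)--(\n,\n+1) node[midway,above]{\small $a_{\n}$};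
\draw[very thick] (-5.5,1)--(-3.5,1) node[midway,above]{\small $b$};
\draw[very thick] (3.5,1)--(5.5,1) node[midway,above]{\small $b$};
\draw[dashed] (-3.5,0)--(-3.5,5.7);
\draw[dashed] (3.5,0)--(3.5,5.7);
\end{tikzpicture}
\caption{Four arcs $a_i=[i-5,i]$ on the circle $\mathbb R\cup\{\infty\}$ and one arc $b$ through $\infty$, the complement of $(-\frac72,\frac72)$. The arc $b$ meets $a_1$ on the left and $a_4$ on the right, and it misses exactly $a_2$ and $a_3$.}
\label{fig:gap}
\end{figure}

\begin{example}\label{ex:cocktail}
Let $G$ be the complete graph on $a_1,b_1,\dots,a_p,b_p$ minus the edges $a_ib_i$. Lemma~\ref{lem:gap} with $Y_{b_i}=\{a_i\}$ gives $H=G$, so $\dim^\circ(G)=1$.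
\end{example}

In a sparse graph, the few neighbors of $b$ cut any linear order into few gaps, and the lemma lets every $b$ cover one of its gaps at the same time. We use it in the following form, in which each $b$ aims at one part of $A$ only.

\begin{lemma}\label{lem:target}
Let $A,B\subseteq V(G)$ be disjoint, let $A=A_1\cup\dots\cup A_z$ be a partition, and let $\pi\colon B\to\{1,\dots,z\}$ be a map such that every $b\in B$ has at most $d$ neighbors in $A_{\pi(b)}$. Then $d+1$ circular-arc supergraphs of $G$ cover all non-edges $ab$ with $b\in B$ and $a\in A_{\pi(b)}$.
\end{lemma}

\begin{proof}
Order $A$ so that each $A_i$ is a set of consecutive elements. The at most $d$ neighbors of $b$ in $A_{\pi(b)}$ split $A_{\pi(b)}\setminus N(b)$ into sets $Y_b^0,\dots,Y_b^d$ of consecutive elements of $A$, some possibly empty. For $h=0,\dots,d$ apply Lemma~\ref{lem:gap} with $Y_b=Y_b^h$.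
\end{proof}

\begin{example}\label{ex:warmup}
Let $G$ have maximum degree $\Delta$. All non-edges inside an independent set $W$ are covered by one interval supergraph: give the vertices of $W$ distinct points and all other vertices the whole line. If $G$ is bipartite with sides $A$ and $B$, two such graphs together with Lemma~\ref{lem:target} (for $z=1$, $d=\Delta$) give $\dim^\circ(G)\le\Delta+3$.

For arbitrary $G$, take a proper coloring with $k\le\Delta+1$ colors, which exists by greedy coloring, and write the colors in binary. Non-edges inside color classes cost $k$ graphs. Two vertices of different colors differ in some bit, so it suffices to cover, for each bit, the non-edges between the vertices with bit $0$ and those with bit $1$, at a cost of $\Delta+1$ each. Hence $\dim^\circ(G)\le(\Delta+1)\big(\lceil\log_2(\Delta+1)\rceil+1\big)$ for every $\Delta$.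
\end{example}

The example leaves two tasks: to remove the logarithm, and to halve the leading constant for bipartite graphs. One device does both.

\section{The upper bounds}\label{sec:upper}

Split $V(G)$ into $m$ parts $V_1,\dots,V_m$ so that each vertex has at most $d\approx\Delta/m$ neighbors in each part. The binary encoding of Example~\ref{ex:warmup} is then needed only for non-edges inside the parts, where each bit costs $d+1$ instead of $\Delta+1$; the logarithm moves into the error term. Non-edges between different parts need no colors at all. For a pair of parts it is enough that one of them aims at the other. In one application of Lemma~\ref{lem:target} some parts are targets (they form $A$) and every other part aims at one target, so the pairs of parts that are treated together form a star forest on $\{1,\dots,m\}$. We therefore want to cover the complete graph $K_m$ by few star forests.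

\subsection{Star forests}

A \emph{star forest} is a forest in which every component has a vertex, its \emph{center}, incident with all edges of the component; once centers are chosen, the remaining vertices are \emph{leaves}. A star forest on $m$ vertices has at most $m-1$ edges, so at least $m/2$ of them are needed to cover $K_m$. This is nearly attained (compare Akiyama and Kano).

\begin{lemma}\label{lem:stars}
The edges of $K_m$ can be covered by $\lceil m/2\rceil+1$ star forests.
\end{lemma}

\begin{proof}
Deleting a vertex from a star forest leaves a star forest, so we may add a vertex if $m$ is odd and assume $m=2r$. Call the vertices $x_1,y_1,\dots,x_r,y_r$. For $1\le i\le r$ let $F_i$ consist of two stars with centers $x_i$ and $y_i$: for $j>i$ join $x_j$ to $x_i$ and $y_j$ to $y_i$, and for $j<i$ join $x_j$ to $y_i$ and $y_j$ to $x_i$. For $i<j$, the forest $F_i$ contains $x_ix_j$ and $y_iy_j$, and $F_j$ contains $x_iy_j$ and $y_ix_j$. The remaining edges $x_iy_i$ form a matching, which is one more star forest.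
\end{proof}

So the non-edges between parts cost about $\frac m2\cdot\frac\Delta m=\frac\Delta2$ graphs. This is the source of the constant $\frac12$.

\subsection{A bound from two partitions}

The binary encoding separates only vertices of different colors, and the number of colors must not depend on $|V(G)|$. Non-adjacent pairs of the same color have to be covered directly, at the cost of one interval graph per class. With independent classes this cost is $\chi(G)$, which may be as large as $\Delta+1$. To use fewer classes we allow a class $W_j$ to contain edges, as long as $G[W_j]$ has an interval supergraph $J_j$ with few colors: the pairs that are adjacent in $J_j$ but not in $G$ receive different colors of $J_j$ and are passed on to the binary encoding.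

\begin{theorem}\label{thm:two}
Let $V(G)=V_1\cup\dots\cup V_m$ be a partition such that every vertex has at most $d$ neighbors in each $V_i$. Let $V(G)=W_1\cup\dots\cup W_k$ be a partition such that each $G[W_j]$ has a supergraph $J_j$ on $W_j$ that is an interval graph and is $K$-colorable. Then
\[
\dim^\circ(G)\le\Big(\lceil m/2\rceil+1+\lceil\log_2(kK)\rceil\Big)(d+1)+k .
\]
\end{theorem}

\begin{proof}
We cover the non-edges of $G$ in three rounds.

\emph{Round 1: non-edges between different $V_i$.} Take the star forests of Lemma~\ref{lem:stars} on $\{1,\dots,m\}$. Fix one of them, $F$, and choose its centers. Let $A$ be the union of the $V_i$ with $i$ a center, partitioned into these $V_i$, and let $B$ be the union of the $V_\ell$ with $\ell$ a leaf. Let each $b\in V_\ell\subseteq B$ aim at $V_i$, where $i$ is the center of the star containing $\ell$. By Lemma~\ref{lem:target}, $d+1$ graphs cover all non-edges between $V_i$ and $V_\ell$ for all edges $i\ell$ of $F$. Every pair of indices is an edge of some $F$, so $(\lceil m/2\rceil+1)(d+1)$ graphs suffice for this round.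

\emph{Round 2: non-edges of the $J_j$.} For each $j$, extend $J_j$ to $V(G)$ by making every vertex outside $W_j$ adjacent to all other vertices. This is an interval graph (the new vertices get the whole line), it contains $G$ because $J_j\supseteq G[W_j]$, and it covers all non-edges of $J_j$. This round uses $k$ graphs.

\emph{Round 3: the rest.} Let $\kappa_j$ be a proper $K$-coloring of $J_j$, and put $c(v)=(j,\kappa_j(v))$ for $v\in W_j$. Let $xy$ be a non-edge of $G$ not yet covered. By Round~1, $x$ and $y$ lie in the same $V_i$. By Round~2, they lie in different $W_j$, or in the same $W_j$ and are adjacent in $J_j$; in both cases $c(x)\ne c(y)$. Encode the at most $kK$ values of $c$ by distinct strings of $L=\lceil\log_2(kK)\rceil$ bits. Fix a bit, and let $A$ and $B$ be the sets of vertices in which it is $0$ and $1$, respectively. Partition $A$ into the sets $A\cap V_i$, and let each $b\in B\cap V_i$ aim at $A\cap V_i$, where it has at most $d$ neighbors. By Lemma~\ref{lem:target}, $d+1$ graphs cover all non-edges between $A\cap V_i$ and $B\cap V_i$, for all $i$ at once. The strings of $x$ and $y$ differ in some bit, so $xy$ is covered. This round uses $L(d+1)$ graphs.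
\end{proof}

\subsection{Partitions that split every neighborhood evenly}

In a uniformly random partition into $m$ parts, a vertex has at most $\mu=\Delta/m$ neighbors in a given part on average, and a large deviation is unlikely. The number of vertices is unbounded in terms of $\Delta$, so a union bound is not available; but whether $v$ is bad depends only on $N(v)$. We recall the two tools.

\emph{Chernoff bound.} If $X$ is binomial with mean $\mu$ and $0\le\lambda\le\mu$, then $\Pr(X\ge\mu+\lambda)\le e^{-\lambda^2/(3\mu)}$.

\emph{Lov\'asz Local Lemma.} Suppose that each of finitely many events has probability at most $p$ and is mutually independent of all but at most $D$ of the other events. If $ep(D+1)\le1$, then with positive probability none of the events occurs.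

\begin{lemma}\label{lem:split}
Let $\Delta\ge3$, $1\le m\le\Delta$, $\mu=\Delta/m\ge12\ln\Delta$, and $d=\lfloor\mu+\sqrt{12\mu\ln\Delta}\rfloor$. Every graph of maximum degree $\Delta$ has a vertex partition $V_1,\dots,V_m$ such that every vertex has at most $d$ neighbors in each part.
\end{lemma}

\begin{proof}
Place each vertex in a uniformly random part, independently. For a non-isolated vertex $v$ let $E_{v,i}$ be the event that $v$ has more than $d$ neighbors in $V_i$. The number of these neighbors is binomial with $\deg(v)\le\Delta$ trials and success probability $1/m$; adding $\Delta-\deg(v)$ further trials bounds it by a binomial variable $X$ of mean $\mu$. Put $\lambda=\sqrt{12\mu\ln\Delta}$; the hypothesis $\mu\ge12\ln\Delta$ says that $\lambda\le\mu$. Since $d+1>\mu+\lambda$,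
\[
\Pr(E_{v,i})\le\Pr(X\ge\mu+\lambda)\le e^{-\lambda^2/(3\mu)}=\Delta^{-4}.
\]
The event $E_{v,i}$ is determined by the choices of the vertices in $N(v)$, so it is mutually independent of all $E_{u,j}$ with $N(u)\cap N(v)=\emptyset$. A vertex $u$ with $N(u)\cap N(v)\neq\emptyset$ is a neighbor of a neighbor of $v$, so there are at most $\Delta^2$ of them, $v$ included. Thus $D+1\le\Delta^2m\le\Delta^3$, and $e\cdot\Delta^{-4}\cdot\Delta^3=e/\Delta\le1$ because $\Delta\ge3$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}

Two errors compete in Theorem~\ref{thm:two}. The deviation $\lambda$ is paid $m/2$ times, in total of order $\sqrt{m\Delta\log\Delta}$, which grows with $m$; Round~3 costs about $L\Delta/m$, which falls. Up to logarithmic factors they balance at $m\approx\Delta^{1/3}$.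

Let $\Delta$ be large and $m=\lceil\Delta^{1/3}\rceil\le2\Delta^{1/3}$. Then $\frac12\Delta^{2/3}\le\mu\le\Delta^{2/3}$, so $\mu\ge12\ln\Delta$ and Lemma~\ref{lem:split} applies, with $d+1\le2\mu+1\le3\Delta^{2/3}$. Using $\lceil m/2\rceil+1\le\frac m2+\frac32$, $m\mu=\Delta$ and $m\sqrt\mu=\sqrt{m\Delta}\le\sqrt2\,\Delta^{2/3}$, we get
\[
(\lceil m/2\rceil+1)(d+1)\le\frac m2\Big(\mu+\sqrt{12\mu\ln\Delta}+1\Big)+\frac32(d+1)=\frac\Delta2+O(\Delta^{2/3}\sqrt{\log\Delta}).
\]
So for every partition $W_1,\dots,W_k$ as in Theorem~\ref{thm:two},
\begin{equation}\label{eq:master}
\dim^\circ(G)\le\frac\Delta2+k+3\Delta^{2/3}\lceil\log_2(kK)\rceil+O(\Delta^{2/3}\sqrt{\log\Delta}).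
\end{equation}

\emph{Parts (a) and (c).} Let $W_1,\dots,W_k$ be the classes of a proper coloring with $k=\chi(G)\le\Delta+1$ colors, let each $J_j$ be edgeless, and let $K=1$. Then $\lceil\log_2(kK)\rceil=O(\log\Delta)$, and \eqref{eq:master} gives (a). If $G$ is bipartite, then $k=2$ and $\lceil\log_2(kK)\rceil=1$, which gives (c).

\emph{Part (b).} Part (a) alone yields only $\frac32\Delta$ as the leading term when $\chi(G)$ is close to $\Delta$. We use a third as many classes, each inducing a graph of maximum degree at most $2$. Let $k=\lceil(\Delta+1)/3\rceil$, so that $\Delta/k<3$. Following Lov\'asz, choose a partition $W_1,\dots,W_k$ that minimizes the number of edges inside parts. Every vertex $v$ has at most $\lfloor\Delta/k\rfloor\le2$ neighbors in some part. If $v$ had at least $3$ neighbors in its own part, moving it to such a part would reduce the number of edges inside parts. Hence each $G[W_j]$ has maximum degree at most $2$, and its components are paths (possibly single vertices) and cycles.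

We order $W_j$ so that adjacent vertices are at distance at most $2$. List the components one after another. List a path from one end to the other. List a cycle $c_1c_2\cdots c_p$ by folding it, as $c_1,c_p,c_2,c_{p-1},c_3,\dots$; thus, with $h=\lceil p/2\rceil$, the vertices $c_1,\dots,c_h$ take the odd places $1,3,5,\dots$ of the component and $c_p,c_{p-1},\dots,c_{h+1}$ take the even places $2,4,\dots$. Consecutive vertices of either sequence are $2$ apart, $c_1$ and $c_p$ take the first two places, and $c_h$ and $c_{h+1}$ take the last two. These are all edges of the cycle.

Let $J_j$ join two vertices of $W_j$ when their positions differ by at most $2$. Then $J_j\supseteq G[W_j]$; it is the interval graph of the intervals $[i,i+2]$, where $i$ is the position; and the position modulo $3$ is a proper coloring. So $K=3$ and $kK\le\Delta+3$, and \eqref{eq:master} gives $\dim^\circ(G)\le\frac\Delta2+\lceil\frac{\Delta+1}3\rceil+O(\Delta^{2/3}\log\Delta)=\frac56\Delta+O(\Delta^{2/3}\log\Delta)$. \qed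

\section{The lower bound}\label{sec:lower}

The proof of Theorem~\ref{thm:lower} is a double count. Suppose that a $\Delta$-regular graph on $n$ vertices is the intersection of $t$ circular-arc graphs. Cut each circle into a bounded number of blocks and classify the vertices by the blocks that contain their endpoints. There are boundedly many classes, so a typical vertex $a$ shares its class with many vertices. A neighbor $b$ of $a$ is adjacent to few of these, and this forces an endpoint of $b$ into the same block as an endpoint of $a$, at least twice for almost every edge $ab$. That is a demand of about $2\cdot\frac12\Delta n$ coincidences. If small vertex sets span hardly more edges than vertices, each block supplies about one coincidence per endpoint, so about $2n$ per circle. Hence $2nt\gtrsim\Delta n$.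

\subsection{Blocks, types and tight places}

A representation of a circular-arc graph on $n$ vertices is \emph{normal} if all arcs are closed, of positive length and different from the whole circle, and all $2n$ endpoints are distinct.

\begin{lemma}\label{lem:normal}
Every circular-arc graph has a normal representation.
\end{lemma}

\begin{proof}
Start with any representation. Choose a point in each arc and a point in the intersection of each intersecting pair; call these points chosen for the arcs involved. Replace an arc that is not the whole circle by the smallest closed subarc of it containing the points chosen for it. From an arc that is the whole circle remove a small open arc that avoids all chosen points. Arcs only shrink and keep their chosen points, so the intersection graph is unchanged. Now disjoint arcs are compact, hence at distance at least some $\delta>0$. Move the $2n$ endpoints outward one at a time, each by a positive amount less than $\delta/2$, small enough that the arc stays proper, and such that the new endpoint differs from all other endpoints. Intersecting pairs still intersect and disjoint pairs stay disjoint.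
\end{proof}

For the next two subsections fix the following setting. The graph $G$ has $n$ vertices and maximum degree $\Delta$, and $G=H_1\cap\dots\cap H_t$ with $t\ge1$, where each $H_s$ is given with a normal representation; we call $s$ a \emph{layer}. In layer $s$ the vertex $v$ has the arc $I_s(v)$ running clockwise from $\ell_s(v)$ to $r_s(v)$. Each circle is cut, at $M\ge2$ points that are not endpoints, into $M$ half-open arcs called \emph{blocks}. Each block is linearly ordered clockwise; we write $<$ for this order and call intervals of it \emph{segments}.

The \emph{type} of $v$ records, for each layer $s$, the block of $\ell_s(v)$, the block of $r_s(v)$, and, if these coincide, which of the two endpoints comes first in the block. There are at most $\tau=(2M^2)^t$ types. An edge $ab$ of $G$ has two \emph{places} in layer $s$, namely $\{\ell_s(a),r_s(b)\}$ and $\{r_s(a),\ell_s(b)\}$, and so $2t$ places in all. A place is \emph{tight} if its two points lie in the same block.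

\begin{example}\label{ex:cycle}
Let $G$ be the cycle $v_0v_1\cdots v_{n-1}$, $t=1$, with $I(v_i)=[3i,3i+4]$ on the circle $\mathbb R/3n\mathbb Z$. The places of the edge $v_iv_{i+1}$ are $\{3i,3i+7\}$ and $\{3i+4,3i+3\}$. Both are tight if no cut point lies in $[3i,3i+7]$, and a cut point lies in at most three of these arcs, so all but at most $3M$ edges have two tight places. Each place has its own task. Let $a=v_i$ and $b=v_{i+1}$ lie in the middle of a long block. The vertices $v_j$ of the block with $j\ge i+3$ miss $b$ because $\ell(a)<r(b)<\ell(v_j)$, and those with $j\le i-1$ miss $b$ because $r(v_j)<\ell(b)<r(a)$. One place separates $b$ from the vertices on one side of $a$ only. The count is exact to first order: about $2n$ tight places, two for each of $n$ edges and one for each of $2n$ endpoints, so that $2nt=\Delta n$.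
\end{example}

\subsection{Almost every edge has two tight places}

The two patterns seen in Example~\ref{ex:cycle} are the only ways in which $b$ can tell apart two vertices of the same type.

\begin{lemma}\label{lem:sametype}
Let $a,a'$ have the same type, let $b\notin\{a,a'\}$, and suppose that $I_s(b)$ meets $I_s(a)$ but not $I_s(a')$. Then one of the following holds, with all three points in one block:
\[
\text{(i)}\ \ \ell_s(a)<r_s(b)<\ell_s(a'),\qquad\qquad\text{(ii)}\ \ r_s(a')<\ell_s(b)<r_s(a).
\]
\end{lemma}

\begin{proof}
Drop the index $s$. Let $\beta$ be the block containing $\ell(a),\ell(a')$ and $\gamma$ the block containing $r(a),r(a')$. Let $L$ be the segment $[\ell(a),\ell(a')]$ of $\beta$ if $\ell(a)<\ell(a')$ and $L=\emptyset$ otherwise; let $R$ be the segment $[r(a'),r(a)]$ of $\gamma$ if $r(a')<r(a)$ and $R=\emptyset$ otherwise. We first show that every point $x\in I(a)\setminus I(a')$ lies in $L\cup R$; it suffices to show that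
\begin{equation}\label{eq:LR}
\ell(a)\le x<\ell(a')\ \text{ in }\beta\qquad\text{or}\qquad r(a')<x\le r(a)\ \text{ in }\gamma .
\end{equation}

If $\beta\ne\gamma$, then $I(a)$ consists of the points of $\beta$ from $\ell(a)$ on, the blocks strictly between $\beta$ and $\gamma$ in clockwise order, and the points of $\gamma$ up to $r(a)$; the same description holds for $a'$. So $x$ lies in $\beta$ or $\gamma$, and \eqref{eq:LR} follows. If $\beta=\gamma$ and $\ell$ comes first for both vertices, then both arcs are segments of $\beta$, so $\ell(a)\le x\le r(a)$, and $x<\ell(a')$ or $x>r(a')$. If $\beta=\gamma$ and $r$ comes first for both, then the complements of both arcs are open segments of $\beta$, so $r(a')<x<\ell(a')$, and $x\ge\ell(a)$ or $x\le r(a)$. In both cases \eqref{eq:LR} holds.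

Now take $x\in I(b)\cap I(a)$. Then $x\notin I(a')$, so $x\in L\cup R$. Suppose $x\in L$. Since $\ell(a')\notin I(b)$, the last point $y$ of the closed set $I(b)$ on the segment $[x,\ell(a')]$ satisfies $y<\ell(a')$, and the points just clockwise of $y$ are outside $I(b)$. Only $r(b)$ has this property, so $\ell(a)\le r(b)<\ell(a')$, and (i) holds because endpoints are distinct. Suppose $x\in R$. Since $r(a')\notin I(b)$, the first point of $I(b)$ on $[r(a'),x]$ comes after $r(a')$ and the points just counterclockwise of it are outside $I(b)$, so it is $\ell(b)$. Hence $r(a')<\ell(b)\le r(a)$, and (ii) holds.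
\end{proof}

The last item of the type cannot be dropped: if $I(a')$ is a short segment of $\beta$ and $I(a)$ is the complement of a short segment of $\beta$, then an arc inside another block meets $I(a)$, misses $I(a')$, and has no endpoint in $\beta$.

\begin{lemma}\label{lem:two}
All but at most $C=2t\tau(\Delta+1)\Delta$ edges of $G$ have at least two tight places.
\end{lemma}

\begin{proof}
In a type class $T$ all points $\ell_s(v)$, $v\in T$, lie in one block, and so do all points $r_s(v)$; hence $\ell_s$ and $r_s$ each order $T$ linearly. Let $Z$ be the set of vertices that, for some $s$, are among the first $\Delta+1$ of their class in the order by $\ell_s$ or among the last $\Delta+1$ in the order by $r_s$. Then $|Z|\le2t\tau(\Delta+1)$, so at most $C$ edges meet $Z$. We show that if an edge $ab$ has at most one tight place, then $a\in Z$.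

Let $T$ be the class of $a$ and $T'=T\setminus(N(b)\cup\{b\})$. Each $a'\in T'$ is non-adjacent to $b$ in $G$, hence in some layer $s'$, while $a$ and $b$ are adjacent in every layer. Lemma~\ref{lem:sametype} applies in layer $s'$; alternative (i) makes $\{\ell_{s'}(a),r_{s'}(b)\}$ tight and alternative (ii) makes $\{r_{s'}(a),\ell_{s'}(b)\}$ tight.

If $ab$ has no tight place, then $T'=\emptyset$, so $|T|\le\Delta+1$ and $T\subseteq Z$. If the only tight place is $\{\ell_s(a),r_s(b)\}$, then every $a'\in T'$ satisfies (i) in layer $s$, so $\ell_s(a)<\ell_s(a')$. The elements of $T$ before $a$ in the order by $\ell_s$ then lie in $(N(b)\cup\{b\})\setminus\{a\}$, a set of at most $\Delta$ vertices, and $a\in Z$. If the only tight place is $\{r_s(a),\ell_s(b)\}$, then every $a'\in T'$ satisfies (ii) in layer $s$, so $r_s(a')<r_s(a)$; at most $\Delta$ elements of $T$ come after $a$ in the order by $r_s$, and $a\in Z$.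
\end{proof}

The point is that $C$ depends on $\Delta,t,M$ and not on $n$.

\subsection{Locally sparse graphs have few tight places}

Lemma~\ref{lem:two} holds for every graph, so the lower bound needs a further hypothesis: a disjoint union of copies of $K_{\Delta+1}$ is $\Delta$-regular and is an interval graph. An edge with a tight place has both ends among the vertices with an endpoint in one block, so we bound the number of edges in small vertex sets. For $\varepsilon,\eta>0$, call an $n$-vertex graph $G$ \emph{$(\varepsilon,\eta)$-sparse} if every set $S\subseteq V(G)$ with $|S|\le\varepsilon n$ spans at most $(1+\eta)|S|$ edges.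

\begin{lemma}\label{lem:few}
If $G$ is $(\varepsilon,\eta)$-sparse and every block contains at most $\varepsilon n$ endpoints, then the total number of tight places, over all edges of $G$, is at most $2(1+\eta)tn$.
\end{lemma}

\begin{proof}
Fix a layer $s$ and a block $\beta$ of it. Let $S_1$ and $S_2$ be the sets of vertices with exactly one and with both of their layer-$s$ endpoints in $\beta$, so that $\beta$ contains $|S_1|+2|S_2|\le\varepsilon n$ endpoints. An edge with a place in $\beta$ has both ends in $S_1\cup S_2$. An edge with both of its layer-$s$ places in $\beta$ has all four endpoints in $\beta$, so both ends in $S_2$. The number of places contained in $\beta$ is therefore at most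
\[
|E(G[S_1\cup S_2])|+|E(G[S_2])|\le(1+\eta)(|S_1|+|S_2|)+(1+\eta)|S_2|=(1+\eta)(|S_1|+2|S_2|).
\]
Each layer has $2n$ endpoints; sum over its blocks and then over the $t$ layers.
\end{proof}

It remains to find sparse bipartite graphs that are almost $\Delta$-regular. A union of random perfect matchings has the right degrees by construction. We use $\binom ab\le(ea/b)^b$ and Markov's inequality $\Pr(X>x)\le\mathbb E[X]/x$ for $X\ge0$.

\begin{lemma}\label{lem:random}
Let $\Delta\ge1$ and $\eta>0$. There is $\varepsilon=\varepsilon(\Delta,\eta)>0$ such that for all $N>\Delta^2$ there is an $(\varepsilon,\eta)$-sparse bipartite graph on $n=2N$ vertices with maximum degree $\Delta$ and at least $\Delta N-\Delta^2$ edges.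
\end{lemma}

\begin{proof}
Choose $0<\varepsilon\le\frac12$ with $e^2\Delta(e\Delta\varepsilon)^\eta\le\frac14$; this forces $e\Delta\varepsilon<1$. Let $P,Q$ be disjoint sets of size $N$ and take $\Delta$ independent uniformly random perfect matchings between them. Say that a triple $(i,x,y)\in\{1,\dots,\Delta\}\times P\times Q$ is \emph{present} if $xy$ is an edge of the $i$th matching.

\emph{Sparseness.} Fix an integer $1\le j\le\varepsilon n$, and let $q$ be the least integer greater than $(1+\eta)j$; in particular $q>j$. Call a set $S$ of size $j$ \emph{bad} if at least $q$ triples with $x,y\in S$ are present. Since $|S\cap P|\,|S\cap Q|\le j^2/4$, there are at most $\Delta j^2/4$ triples with $x,y\in S$, and the number of ways to choose $q$ of them is at most $\big(\frac{e\Delta j^2}{4q}\big)^q\le\big(\frac{e\Delta j}4\big)^q$. Fix such a choice, with $q_i$ triples of first coordinate $i$. All $q$ triples can be present only if, for each $i$, these $q_i$ pairs form a matching inside $S$. Then $q_i\le j/2\le\varepsilon N\le N/2$, and the probability that all are present is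
\[
\prod_{i=1}^\Delta\frac{(N-q_i)!}{N!}=\prod_{i=1}^\Delta\frac1{N(N-1)\cdots(N-q_i+1)}\le\Big(\frac2N\Big)^q .
\]
Put $\rho=\frac{e\Delta j}{2N}$, so that $\rho\le e\Delta\varepsilon<1$ and $\rho^q\le\rho^{(1+\eta)j}$. The expected number of bad sets of size $j$ is at most
\[
\binom{2N}{j}\Big(\frac{e\Delta j}{4}\Big)^q\Big(\frac2N\Big)^q\le\Big(\frac{2eN}{j}\Big)^j\rho^{\,q}\le\Big[\frac{2eN}{j}\,\rho\cdot\rho^\eta\Big]^j=\big[e^2\Delta\,\rho^\eta\big]^j\le4^{-j}.
\]
Summing over $j\ge1$, a bad set exists with probability at most $\frac13$.

\emph{Repeated edges.} Let $X$ count the pairs consisting of an edge $xy$ and indices $i<i'$ such that $xy$ lies in both the $i$th and the $i'$th matching. Each of the $N$ edges of the $i$th matching lies in the $i'$th with probability $1/N$, so $\mathbb E[X]=\binom\Delta2<\Delta^2/2$ and $\Pr(X>\Delta^2)<\frac12$.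

As $\frac13+\frac12<1$, some outcome has no bad set and $X\le\Delta^2$. Let $G$ be the simple graph formed by the union of the matchings. It is bipartite and $(\varepsilon,\eta)$-sparse, with all degrees at most $\Delta$. An edge lying in $w$ matchings loses $w-1\le\binom w2$ copies, so $|E(G)|\ge\Delta N-X\ge\Delta N-\Delta^2$. For $N>\Delta^2$ this exceeds $(\Delta-1)N$, so some vertex has degree exactly $\Delta$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:lower}}

For $\Delta\le2$ we need circular dimension at least $1$, and the star $K_{1,\Delta}$ plus an isolated vertex is bipartite and not complete. Let $\Delta\ge3$ and $t=\lceil\Delta/2\rceil-1\ge1$, so that $2t\le\Delta-1$. The slack of $1$ in this inequality has to absorb the loss from $\eta$, so we set $\eta=\frac1{4t}$, which gives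
\[
2(1+\eta)t=2t+\tfrac12\le\Delta-\tfrac12 .
\]
Let $\varepsilon$ be as in Lemma~\ref{lem:random}, let $M=\lceil4/\varepsilon\rceil$, and let $G$ be a graph from that lemma on $n=2N$ vertices, with $N$ large. Suppose $\dim^\circ(G)\le t$. Since $G$ is not complete, we may repeat graphs if needed and write $G=H_1\cap\dots\cap H_t$ with each $H_s$ circular-arc, in a normal representation by Lemma~\ref{lem:normal}. Cut each circle into $M$ blocks with at most $\lceil2n/M\rceil$ endpoints each; this number is at most $\varepsilon n/2+1\le\varepsilon n$ once $n\ge2/\varepsilon$. By Lemmas~\ref{lem:two} and~\ref{lem:few} and the bound $|E(G)|\ge\frac12\Delta n-\Delta^2$,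
\[
\Delta n-2\Delta^2-2C\ \le\ 2\big(|E(G)|-C\big)\ \le\ 2(1+\eta)tn\ \le\ \big(\Delta-\tfrac12\big)n .
\]
Hence $n\le4\Delta^2+4C$. The numbers $t,\eta,\varepsilon,M$, and with them $C=2t(2M^2)^t(\Delta+1)\Delta$, depend only on $\Delta$, so this fails for large $N$. Therefore $\dim^\circ(G)\ge t+1=\lceil\Delta/2\rceil$. \qed

\begin{thebibliography}{9}

\bibitem{EW}
Louis Esperet and Veit Wiechert,
\emph{Boxicity, poset dimension, and excluded minors},
arXiv:1804.00850 (2018).

\bibitem{Molloy}
M. Molloy,
\emph{The list chromatic number of graphs with small clique number},
J. Combin. Theory Ser. B, 2019.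

\end{thebibliography}
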